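# Limits of plane polynomial automorphisms of polydegree $(a,b)$

## 1. Plane automorphisms, polydegree, and the ind-topology

Throughout, $\mathcal G$ is the group of polynomial automorphisms of the complex affine plane $\mathbb A^2_{\mathbb C}$. An element is a pair $\sigma=(f,g)\in\mathbb C[X,Y]^2$ with $\mathbb C[f,g]=\mathbb C[X,Y]$; it acts by $(x,y)\mapsto(f(x,y),g(x,y))$, and the product is composition, $(\sigma\circ\tau)(x,y)=\sigma(\tau(x,y))$. The degree is $\deg\sigma=\max\{\deg f,\deg g\}$. By the chain rule the Jacobian determinant of an automorphism is an invertible polynomial, hence a nonzero constant.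

**Definition (affine and triangular automorphisms).** $\mathcal A\subset\mathcal G$ is the subgroup of affine automorphisms (degree $1$). $\mathcal B\subset\mathcal G$ is the subgroup of triangular automorphisms
$$(\lambda X+P(Y),\ \mu Y+\gamma),\qquad \lambda,\mu\in\mathbb C^*,\ \gamma\in\mathbb C,\ P\in\mathbb C[Y].$$

*Example.* $(X+Y^2,Y)$ is triangular, with inverse $(X-Y^2,Y)$. The swap $w=(Y,X)$ is affine and not triangular. More generally, an affine map $(a_{11}X+a_{12}Y+e_1,\ a_{21}X+a_{22}Y+e_2)$ lies in $\mathcal B$ if and only if $a_{21}=0$.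

The Jung–van der Kulk theorem says that $\mathcal G$ is the amalgamated free product of $\mathcal A$ and $\mathcal B$ along $\mathcal A\cap\mathcal B$. So every $\sigma$ is a reduced product
$$\sigma=\alpha_1\beta_1\alpha_2\beta_2\cdots\alpha_l\beta_l\alpha_{l+1},$$
where the $\beta_i$ are triangular and not affine, the inner factors $\alpha_2,\dots,\alpha_l$ lie in $\mathcal A\setminus\mathcal B$, and $\alpha_1,\alpha_{l+1}\in\mathcal A$ are arbitrary; the $\beta_i$ are unique up to multiplication by elements of $\mathcal A\cap\mathcal B$ on either side.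

**Definition (polydegree).** The polydegree of $\sigma$ is the sequence $(d_1,\dots,d_l)$ with $d_i=\deg\beta_i$. It depends only on $\sigma$, and each $d_i\ge2$. For a sequence $d$ of integers $\ge2$, $\mathcal G_d$ is the set of automorphisms of polydegree $d$.

*Example.* The product $(X+Y^2,Y)\circ w\circ(X+Y^3,Y)$ sends $(x,y)$ to $\big(y+(x+y^3)^2,\ x+y^3\big)$. It has polydegree $(2,3)$ and degree $6$. If $w$ is removed, the word is not reduced: $(X+Y^2,Y)\circ(X+Y^3,Y)=(X+Y^2+Y^3,Y)$ has polydegree $(3)$. The other convention for ordering the factors exchanges $a$ and $b$ in $\mathcal G_{(a,b)}$; this does no harm here, because our statements are symmetric in $a,b$ and are proved for all pairs.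

**Definition (topology of $\mathcal G$).** The set $\mathcal G_{\le n}$ of automorphisms of degree at most $n$ is an algebraic variety, parametrized by the coefficients of $(f,g)$. A subset of $\mathcal G$ is closed if its intersection with every $\mathcal G_{\le n}$ is Zariski closed in $\mathcal G_{\le n}$. We write $\overline S$ for the closure of $S\subset\mathcal G$.

*Example.* For $s\ne0$ the map $(X+sY^2,Y)$ lies in $\mathcal G_{(2)}$, and at $s=0$ it is the identity. A closed set containing all the maps with $s\neq 0$ is cut out in $\mathcal G_{\le2}$ by polynomial equations in the coefficients, which along this family become polynomials in $s$ vanishing for all $s\ne0$, hence at $s=0$. So the identity lies in $\overline{\mathcal G_{(2)}}$. We use this argument repeatedly and abbreviate it to "let $s\to0$".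

Left and right multiplication by an element of $\mathcal A$ is a homeomorphism of $\mathcal G$ preserving each $\mathcal G_d$, hence also $\overline{\mathcal G_d}$.

With these notions in place, here is the question: *when two triangular factors, of degrees $a$ and $b$, merge in the limit into a single one, which degrees $c$ can the single factor have?* It is a conjecture in the source of the problem, Eric Edo and Drew Lewis, "Some Families of Polynomial Automorphisms III" (arXiv:1312.2617, 2013). We shall prove it.

**Theorem 1.** Let $a,b,c\ge2$ be integers.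

A) If $c\le a+b-1$, then $\mathcal G_{(c)}\subset\overline{\mathcal G_{(a,b)}}$.

B) If $c>a+b-1$, then $\mathcal G_{(c)}\cap\overline{\mathcal G_{(a,b)}}=\emptyset$.

## 2. Two quick bounds, and an explicit limit of type $(2,2)\to(3)$

Two arguments come at once. First, $\mathcal G_{(a,b)}\subset\mathcal G_{\le ab}$ and $\mathcal G_{\le ab}$ is closed, so only $c\le ab$ is possible. Secondly, let the coefficients of the two factors of $\beta_1\circ w\circ\beta_2$ converge, with both limits invertible. One factor may become affine in the limit, and this produces every $c\le\max(a,b)$. If both limits are invertible, then a limit with one triangular factor has $c\le\max(a,b)$.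

The truth, $a+b-1$, lies between these bounds. To reach it, a factor must blow up while the product converges. For $a=b=2$, put $u=y+sy^2-2s^2x$ with $s\ne0$, and let
$$\sigma_s=\Big(-\tfrac1{2s^2}\big((u-su^2)-y\big),\ u\Big).$$
Here $(x,y)\mapsto(y,u)$ is $w\circ(-2s^2X+Y+sY^2,\,Y)$, and then $(y,u)\mapsto\big(\tfrac1{2s^2}(y-u+su^2),u\big)$ is triangular of degree $2$. So $\sigma_s\in\mathcal G_{(2,2)}$. Since
$$u-su^2-y=-2s^2x+sy^2-s\big(y^2+2y(sy^2-2s^2x)+s^2(y^2-2sx)^2\big)=-2s^2x-2s^2y^3+4s^3xy-s^3(y^2-2sx)^2,$$
dividing by $-2s^2$ gives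
$$\sigma_s=\Big(x+y^3-2sxy+\tfrac s2(y^2-2sx)^2,\ \ y+sy^2-2s^2x\Big).$$
At $s=0$ this is $(x+y^3,y)$. Hence $(X+Y^3,Y)\in\overline{\mathcal G_{(2,2)}}$, although $3>\max(2,2)$.

The mechanism is this. With $p(y)=y+sy^2$ and $q(T)=T-sT^2$ we have $q(p(y))=y-2s^2y^3-s^3y^4$: both polynomials are at distance of order $s$ from the identity, but their composition is at distance of order $s^2$ from it. Write $t=-2s^2$. Then $q(p(y))=y+t\,y^3+(\text{smaller})$, and the perturbation $y^3$ is the polynomial that appears in the limit. In general, if $p,q$ tend to the identity and $q(p(y))=y+tP(y)+(\text{smaller than }t)$, then with $u=tx+p(y)$ Taylor's formula suggests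
$$\big(t^{-1}(q(u)-y),\ u\big)\longrightarrow (x+P(y),y).$$
So the question becomes one about compositions in one variable: which $P$ can be the leading error of $q\circ p$?

Fix $a,b\ge2$, set $m=a+b-2$, and write
$$p(y)=y+\sum_{i=1}^{b-1}p_iy^{i+1},\qquad q(T)=T+\sum_{j=1}^{a-1}q_jT^{j+1},\qquad q(p(y))=y+\sum_{k\ge1}R_k\,y^{k+1}.\tag{1}$$
There are $m$ parameters $p_i,q_j$, and each $R_k$ is a polynomial in them. For $a=b=2$,
$$R_1=p_1+q_1,\qquad R_2=2p_1q_1,\qquad R_3=p_1^2q_1 .$$
Here $p_1,q_1$ are the two roots of $z^2-R_1z+\tfrac12R_2$. If $R_1$ and $R_2$ have size at most $t$, then $p_1,q_1$ have size at most $t^{1/2}$, so $R_3$ has size at most $t^{3/2}$, which is negligible against $t$. The coefficient of $y^4$ cannot survive. On the other hand, $R_1,R_2$ can be prescribed at will by solving a quadratic equation. So $c=3$ is reached and $c=4$ is not, for arcs of this shape.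

What made this work is that $R_1=R_2=0$ forces $p_1=q_1=0$. For general $(a,b)$ we need: *if $R_1=\dots=R_m=0$, then all $p_i,q_j$ vanish.*

## 3. Elimination, and why it does not prove rigidity

The condition $R_1=\dots=R_m=0$ says $q(p(y))\equiv y\bmod y^{m+2}$, that is, $p\equiv q^{-1}\bmod y^{a+b}$, where $q^{-1}$ is the inverse power series of $q$ for composition. Since $\deg p\le b$, the coefficients of $y^{b+1},\dots,y^{a+b-1}$ in $q^{-1}$ must vanish. Those are $a-1$ equations in the $a-1$ unknowns $q_1,\dots,q_{a-1}$, and one would like to eliminate.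

For $a=2$ it works. The inverse of $T+q_1T^2$ is $\dfrac{\sqrt{1+4q_1y}-1}{2q_1}=\sum_{k\ge0}(-1)^kC_kq_1^ky^{k+1}$, with $C_k$ the Catalan numbers. The single equation is $(-1)^bC_bq_1^b=0$, so $q_1=0$, and then $p\equiv y\bmod y^{b+2}$, so $p=y$.

For $a=3$, the inverse of $T+q_1T^2+q_2T^3$ is $y+A_1y^2+A_2y^3+\cdots$ with
$$A_2=2q_1^2-q_2,\qquad A_3=-5q_1^3+5q_1q_2,\qquad A_4=14q_1^4-21q_1^2q_2+3q_2^2 .$$
The equations are $A_b=A_{b+1}=0$. For $b=2$: $q_2=2q_1^2$, then $A_3=5q_1^3$, so $q_1=q_2=0$. For $b=3$: either $q_1=0$, and then $A_4=3q_2^2$ forces $q_2=0$; or $q_2=q_1^2$, and then $A_4=(14-21+3)q_1^4=-4q_1^4$ forces $q_1=0$. Every pair $(a,b)$ leads to its own system, and what must be shown is that a certain integer ($5$, then $3$ and $-4$, and so on) is not zero.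

Here the approach stops, for a reason that one can exhibit. The number of equations equals the number of unknowns, so a dimension count does not decide the matter; and the integers that must be nonzero may vanish modulo a prime. In characteristic $\ell>0$ take $p=y+y^\ell$, $q=T-T^\ell$, so $a=b=\ell$. Then
$$q(p(y))=y+y^\ell-(y+y^\ell)^\ell=y-y^{\ell^2},\qquad \ell^2\ge2\ell=m+2,$$
so $R_1=\dots=R_m=0$ with $p\ne y$. No argument that is valid in every characteristic can succeed.

So we look at complex analysis. Suppose $f=q\circ p$ has a fixed point at $0$ with $f(z)=z+\lambda z^{\nu+1}+\cdots$, $\lambda\neq 0$, $\nu\ge m+1$. Counting *fixed points* is useless: $f(z)-z$ has degree up to $ab$, so a zero of order $\nu+1\ge m+2$ at $0$ need not be too many. Counting *critical points* is also useless: $f$ may have $ab-1$ of them. But a composition has few **critical values**, at most $(a-1)+(b-1)=m$, whereas such a fixed point requires at least $\nu$ of them.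

## 4. Parabolic fixed points and critical values: rigidity of composition

A critical point of a polynomial $f$ is a zero of $f'$; a critical value is the image of a critical point.

*Example.* $f(z)=z+z^{\nu+1}$ has critical points at the $\nu$ solutions of $z^\nu=-\tfrac1{\nu+1}$, and critical values $f(z)=\tfrac{\nu}{\nu+1}z$, which are $\nu$ distinct numbers. By contrast, the squaring map composed with itself, $z^4$, has the single critical value $0$.

**Theorem 2 (Fatou; see Milnor, *Dynamics in One Complex Variable*, 3rd ed., Thm 10.15).** Let $f\in\mathbb C[z]$ have degree at least $2$ and $f(z)=z+\lambda z^{\nu+1}+\cdots$ with $\lambda\ne0$, $\nu\ge1$. Then $f$ has at least $\nu$ distinct critical values in $\mathbb C$.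

*Proof.*

**Step 1: near $0$, find $\nu$ disjoint regions on which $f$ is nearly a translation.** Put $W(z)=-\dfrac1{\nu\lambda z^\nu}$. The preimage under $W$ of the slit plane $\mathbb C\setminus(-\infty,0]$ consists of $\nu$ disjoint open sectors $S_1,\dots,S_\nu$ of opening $2\pi/\nu$, and $W:S_j\to\mathbb C\setminus(-\infty,0]$ is biholomorphic; let $\iota_j$ be its inverse. For small $z\ne0$,
$$W(f(z))=-\frac{1}{\nu\lambda z^\nu}\big(1+\lambda z^\nu+O(z^{\nu+1})\big)^{-\nu}=W(z)+1+O(z).$$
Since $|z|=(\nu|\lambda|\,|W(z)|)^{-1/\nu}$, there are $\delta>0$ and $C>0$ such that for $0<|z|<\delta$ we have $|W(f(z))-W(z)-1|\le C|W(z)|^{-1/\nu}$, $f(z)\neq0$, and $f(z)/z$ has an argument in $(-\frac{\pi}{2\nu},\frac\pi{2\nu})$. Choose $\varrho>0$ so large that $|W(z)|>\varrho$ implies $|z|<\delta$, and that $C\varrho^{-1/\nu}\le\frac14$. Let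
$$H=\{\operatorname{Re}w>\varrho\},\qquad \mathcal P_j=\iota_j(H).$$
If $z=\iota_j(w)$ with $w\in H$, then $|\arg w|<\pi/2$, so the direction of $z$ differs by less than $\frac{\pi}{2\nu}$ from the axis of $S_j$; hence $f(z)\in S_j$. So $f\circ\iota_j=\iota_j\circ F_j$ on $H$, where $F_j=W\circ f\circ \iota_j$. Fix $j$ and drop it from $F$. We have
$$F(w)=w+1+g(w),\qquad |g(w)|\le C|w|^{-1/\nu}\le\tfrac14 ,$$
with $g$ holomorphic on $H$. Thus $\operatorname{Re}F(w)\ge\operatorname{Re}w+\frac34$, so $F(H)\subset H$ and $f(\mathcal P_j)\subset\mathcal P_j$. The sets $\mathcal P_j$ are open, connected, bounded and pairwise disjoint.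

**Step 2: derivatives of iterates of $F$ stay bounded along an orbit.** Let $w_0=\varrho+1$ and $w_n=F^n(w_0)$. Then $\operatorname{Re}w_n\ge\varrho+1+\frac34n$. For $w\in H$ put $\tau=(\operatorname{Re}w-\varrho)/2$. On the closed disc of radius $\tau$ about $w$, the real part is at least $\varrho+\tau>\tau$, so $|g|\le C\tau^{-1/\nu}$ there, and Cauchy's estimate gives $|g'(w)|\le C\tau^{-1-1/\nu}$. For $w=w_k$ we have $\tau\ge\frac12(1+\frac34k)\ge\frac38(k+1)$. Hence $\sum_k|g'(w_k)|<\infty$, and
$$\big|(F^n)'(w_0)\big|=\prod_{k=0}^{n-1}|1+g'(w_k)|\le D:=\exp\Big(\sum_{k\ge0}|g'(w_k)|\Big)\qquad\text{for all }n.$$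

**Step 3: define the basins.** Let $\Omega_j=\bigcup_{n\ge0}f^{-n}(\mathcal P_j)$. It is open. Since $\mathcal P_j\subset f^{-1}(\mathcal P_j)$, we have $f^{-1}(\Omega_j)=\bigcup_{n\ge1}f^{-n}(\mathcal P_j)=\Omega_j$. The $\Omega_j$ are pairwise disjoint: an orbit that enters $\mathcal P_j$ stays there, so an orbit entering both $\mathcal P_j$ and $\mathcal P_k$ would end in $\mathcal P_j\cap\mathcal P_k=\emptyset$. As $\deg f\ge2$, there is $B$ with $|f(z)|\ge2|z|$ for $|z|\ge B$; such points escape to $\infty$, while orbits in $\Omega_j$ end in the bounded set $\mathcal P_j$. So $\Omega_j\subset\{|z|<B\}$.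

Let $U_j$ be the connected component of $\Omega_j$ that contains $\mathcal P_j$. Then $f(U_j)$ is connected, lies in $\Omega_j$ and meets $\mathcal P_j$, so $f(U_j)\subset U_j$.

**Step 4: $f:U_j\to U_j$ is proper.** We have $U_j\subset f^{-1}(U_j)\subset\Omega_j$, so $U_j$, being a component of $\Omega_j$, is a connected component of the open set $f^{-1}(U_j)$; hence it is relatively closed in $f^{-1}(U_j)$. Let $Q\subset U_j$ be compact. The polynomial $f$ is proper on $\mathbb C$, so $f^{-1}(Q)$ is compact; it lies in $f^{-1}(U_j)$, so $f^{-1}(Q)\cap U_j$ is closed in it, thus compact.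

**Step 5: $U_j$ contains a critical point of $f$.** Write $U=U_j$, $\iota=\iota_j$, and suppose it does not. Then each iterate $f^n:U\to U$ is a proper local homeomorphism of the connected set $U$, hence a covering. Put $r_n=1+\frac34n$; the disc $D_n$ of radius $r_n$ about $w_n$ lies in $H$. Since $f^n(\iota(w_0))=\iota(w_n)$ and $D_n$ is simply connected, the map $\iota:D_n\to U$ lifts through the covering $f^n$ to
$$h_n:D_n\to U,\qquad f^n\circ h_n=\iota,\qquad h_n(w_n)=\iota(w_0),$$
and $h_n$ is holomorphic because $f^n$ is locally biholomorphic on $U$. Near $w_0$, both $\iota$ and $h_n\circ F^n$ are lifts of $\iota\circ F^n=f^n\circ\iota$ through $f^n$, and they agree at $w_0$; so $\iota=h_n\circ F^n$ near $w_0$. Differentiate at $w_0$, and use $|h_n|\le B$ on $D_n$ with Cauchy's estimate: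
$$|\iota'(w_0)|=|h_n'(w_n)|\cdot|(F^n)'(w_0)|\le\frac{B}{r_n}\,D\ \longrightarrow\ 0 .$$
But $\iota'(w_0)\ne0$ since $\iota$ is injective. This contradiction proves the step.

**Step 6: count.** Each $U_j$ contains a critical point, and since $f(U_j)\subset U_j$ it contains a critical value. The $U_j$ are disjoint for $j=1,\dots,\nu$, so there are at least $\nu$ distinct critical values. $\square$

**Theorem 3 (rigidity of composition).** Let $d_1,\dots,d_l\ge1$ and let $p_i\in\mathbb C[y]$ satisfy $\deg p_i\le d_i$, $p_i\equiv y\bmod y^2$. Put $M=\sum(d_i-1)$. If $p_1\circ\cdots\circ p_l\equiv y\bmod y^{M+2}$, then $p_i=y$ for all $i$.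

*Proof.* Let $f=p_1\circ\cdots\circ p_l$; its degree is $\prod\deg p_i$. If $\deg f=1$, all $p_i$ have degree $1$, so $p_i=y$. Suppose $\deg f\ge2$. Then $f\ne y$, and $f(y)=y+\lambda y^{\nu+1}+\cdots$ with $\lambda\ne0$ and $\nu\ge M+1$.

*There are at most $M$ critical values.* If $f'(z)=0$, then by the chain rule, for some $i$ the point $\delta=p_{i+1}\circ\cdots\circ p_l(z)$ is a critical point of $p_i$, and $f(z)=p_1\circ\cdots\circ p_i(\delta)$ is determined by the pair $(i,\delta)$. For each $i$ there are at most $d_i-1$ such $\delta$.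

*There are at least $\nu$ critical values*, by Theorem 2. So $M+1\le\nu\le M$, which is absurd. $\square$

The vanishing condition in Theorem 3 is given by polynomials with integer coefficients in the coefficients of the $p_i$. Any counterexample over a field of characteristic $0$ would live over a finitely generated extension of $\mathbb Q$, which embeds in $\mathbb C$; so Theorem 3 holds over every field of characteristic $0$. Section 3 showed that it fails in every positive characteristic.

## 5. Weighted homogeneity turns rigidity into estimates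

Return to (1) and let $S=\mathbb C[p_1,\dots,p_{b-1},q_1,\dots,q_{a-1}]$, a polynomial ring in $m=a+b-2$ variables, graded by giving $p_i$ weight $i$ and $q_j$ weight $j$. Replacing $p(y)$ by $\lambda^{-1}p(\lambda y)$ and $q(T)$ by $\lambda^{-1}q(\lambda T)$ multiplies $p_i$ by $\lambda^i$, $q_j$ by $\lambda^j$, and replaces $q(p(y))$ by $\lambda^{-1}q(p(\lambda y))$, so multiplies $R_k$ by $\lambda^k$. Thus $R_k\in S$ is homogeneous of weight $k$ (for $a=b=2$ look at $R_1,R_2,R_3$ above).

We measure sizes with valuations: on $\mathbb C((t))$, $v(\sum c_it^i)$ is the least $i$ with $c_i\ne0$, and $v(0)=\infty$. More generally, a real valuation on a field $L$ satisfies $v(xy)=v(x)+v(y)$ and $v(x+y)\ge\min(v(x),v(y))$; it is trivial on $\mathbb C$ if $v(c)=0$ for $c\in\mathbb C^*$. The field of Puiseux series $L=\bigcup_N\mathbb C((t^{1/N}))$ is algebraically closed (Newton–Puiseux) and carries such a $v$ with $v(t)=1$; for example $v(2t^{1/2}+t)=\frac12$.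

**Lemma 4.** (i) $S$ is a finite module over $\mathbb C[R_1,\dots,R_m]$, and the morphism $(R_1,\dots,R_m):\mathbb A^m\to\mathbb A^m$ is finite and surjective, also after base change to any algebraically closed field $L\supset\mathbb C$.

(ii) Let $L\supset\mathbb C$ be a field with a real valuation $v$ trivial on $\mathbb C$. Consider a point of $L^m$ at which $v(R_j)\ge n>0$ for $1\le j\le m$. Then for each homogeneous $F\in S$ of weight $k\ge1$, at that point $v(F)\ge\frac km\,n$.

*Proof of (i).*

**Step 1: finiteness, from rigidity.** A common zero of $R_1,\dots,R_m$ in $\mathbb C^m$ is a pair $(p,q)$ with $q\circ p\equiv y\bmod y^{m+2}$. By Theorem 3 with $(d_1,d_2)=(a,b)$, $M=m$, it is the origin. By the Nullstellensatz, $S/(R_1,\dots,R_m)$ is finite-dimensional over $\mathbb C$. Choose homogeneous $s_1,\dots,s_r\in S$ spanning this quotient. We show by induction on the weight that every homogeneous $F$ lies in $\sum\mathbb C[R_1,\dots,R_m]s_i$: indeed $F=\sum c_is_i+\sum_jR_jF_j$ with $c_i\in\mathbb C$ and, after discarding components of other weights,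 $F_j$ homogeneous of weight $\operatorname{wt}(F)-j$, smaller than that of $F$. So $S$ is finite over $\mathbb C[R_1,\dots,R_m]$.

**Step 2: surjectivity, by lying-over.** Since $S$ is integral over $\mathbb C[R_1,\dots,R_m]$, that ring also has transcendence degree $m$, so $R_1,\dots,R_m$ are algebraically independent and $\mathbb C[Z_1,\dots,Z_m]\to S$, $Z_j\mapsto R_j$, is finite and injective. Both properties survive $\otimes_{\mathbb C}L$ (injectivity by flatness). Given $\zeta\in L^m$, lying-over gives a prime $\mathfrak q$ of $S\otimes L$ above the maximal ideal of $\zeta$. Then $(S\otimes L)/\mathfrak q$ is a domain, finite over $L$, hence equal to $L$ as $L$ is algebraically closed. The images of $p_i,q_j$ form a point of $L^m$ mapping to $\zeta$.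

*Proof of (ii).* The aim is to read the estimate off an integral equation. $F$ satisfies a monic equation of some degree $e$ over $\mathbb C[R_1,\dots,R_m]$. Taking its homogeneous component of weight $ek$, we get
$$F^e+\sum_{i=1}^eA_i(R_1,\dots,R_m)F^{e-i}=0,$$
with $A_i\in\mathbb C[Z_1,\dots,Z_m]$ homogeneous of weight $ik$, where $Z_j$ has weight $j$. Each variable has weight at most $m$, so a monomial of weight $ik$ has at least $ik/m$ factors; hence $v(A_i(R))\ge\frac{ik}{m}n$ at our point. If $v(F)<\frac kmn$, then for all $i\ge1$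
$$v\big(A_i(R)F^{e-i}\big)\ge \tfrac{ik}mn+(e-i)v(F)>e\,v(F)=v(F^e),$$
so $F^e$ could not be cancelled by the sum, a contradiction. $\square$

For $a=b=2$ the equation for $F=p_1$ is $F^2-R_1F+\frac12R_2=0$, the quadratic of Section 2. Taking $F=R_k$ with $k>m$ shows that if $R_1,\dots,R_m$ have valuation at least $n$, then every later coefficient has valuation *strictly greater* than $n$.

## 6. Closures and arcs

Limits will be formal arcs. Let $E$ be the affine space of coefficients of pairs of polynomials of degree $\le ab$, let $\mathcal B_d$ be the variety of triangular automorphisms of degree exactly $d\ge2$, and put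
$$Z=\mathcal A\times\mathcal B_a\times(\mathcal A\setminus\mathcal B)\times\mathcal B_b\times\mathcal A,\qquad \Phi:Z\to E\ \text{ the composition}.$$
In terms of coefficients, $Z$ is a nonempty open subset of an affine space, given by the nonvanishing of some determinants and coefficients (for $\mathcal A\setminus\mathcal B$: of the determinant and of $a_{21}$; for $\mathcal B_d$: of $\lambda,\mu$ and the coefficient of $Y^d$). In particular $Z$ is irreducible. For a field $K\supset\mathbb C$, a $K$-point of $Z$ is a choice of five such factors with coefficients in $K$. By the definition of polydegree, $\Phi(Z)=\mathcal G_{(a,b)}$.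

Let $V$ be the Zariski closure of $\Phi(Z)$ in $E$. Then
$$\overline{\mathcal G_{(a,b)}}=V\cap\mathcal G_{\le ab}.\tag{2}$$
Indeed, $\mathcal G_{\le ab}$ is closed in $\mathcal G$, since its intersection with $\mathcal G_{\le n}$ is given by the vanishing of the coefficients of degree $>ab$. A subset of $\mathcal G_{\le ab}$ that is closed for the topology induced from $E$ is closed in every $\mathcal G_{\le n}$, hence in $\mathcal G$. So the topology of $\mathcal G$ induces on $\mathcal G_{\le ab}$ the one coming from $E$, and (2) follows.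

**Lemma 5.** (i) Let $\sigma\in E(\mathbb C[[s]])$ be the image of a $\mathbb C((s))$-point of $Z$. If $\sigma_0:=\sigma|_{s=0}\in\mathcal G$, then $\sigma_0\in\overline{\mathcal G_{(a,b)}}$.

(ii) If $\sigma_0\in\overline{\mathcal G_{(a,b)}}$, there is $\sigma\in E(\mathbb C[[t]])$ with $\sigma|_{t=0}=\sigma_0$ which is the image of a $\mathbb C((t))$-point of $Z$.

*Proof.* (i) Let $F$ be a polynomial on $E$ vanishing on $\Phi(Z)$. Then $F\circ\Phi$ is a polynomial in the coefficients of the factors that vanishes on a nonempty open subset of an affine space over $\mathbb C$, so it is the zero polynomial. Hence $F(\sigma)=0$, and setting $s=0$ gives $F(\sigma_0)=0$. So $\sigma_0\in V$; as $\sigma_0\in\mathcal G$ has degree $\le ab$, (2) applies.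

(ii) By (2), $\sigma_0\in V$. We look for a curve. The variety $V$ is irreducible, and by Chevalley's theorem $\Phi(Z)$ contains a nonempty open $U\subset V$. Any two points of an irreducible variety lie on an irreducible curve (Mumford, *Abelian Varieties*, §6, Lemma), so there is a closed irreducible curve $C\subset V$ through $\sigma_0$ meeting $U$. The map $\Phi^{-1}(C\cap U)\to C\cap U$ is surjective, so some irreducible component of the source dominates $C$; joining two points of it with different images by an irreducible curve, we obtain an irreducible curve $C'\subset\Phi^{-1}(C\cap U)$ dominating $C$. The induced map from the smooth completion of $C'$ to a completion of $C$ is surjective, so some point $z$ of the smooth completion lies over $\sigma_0$. The completed local ring at $z$ is isomorphic to $\mathbb C[[t]]$. The coordinates of $E$ restricted to $C$ are regular at $\sigma_0$, so they pull back to elements of $\mathbb C[[t]]$ whose values at $t=0$ are the coordinates of $\sigma_0$: this is $\sigma$. The function field of $C'$ embeds in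 $\mathbb C((t))$, so the generic point of $C'\subset Z$ gives a $\mathbb C((t))$-point of $Z$ with image $\sigma$. $\square$

## 7. Every degree $c\le a+b-1$ is reached

Let $2\le c\le a+b-1=m+1$.

**Step 1: normalize the target.** An element of $\mathcal G_{(c)}$ is $\alpha\beta\alpha'$ with $\alpha,\alpha'\in\mathcal A$, $\beta=(\lambda X+P_1(Y),\mu Y+\gamma)$, $\deg P_1=c$. We have $\beta=(X+P_2(Y),Y)\circ(\lambda X,\mu Y+\gamma)$ with $P_2(\mu Y+\gamma)=P_1(Y)$; and if $P_2=e_0+e_1Y+P$, where $P$ has only terms of degree $\ge2$, then $(X+P_2(Y),Y)=(X+e_0+e_1Y,\,Y)\circ(X+P(Y),Y)$. Since $\overline{\mathcal G_{(a,b)}}$ is stable under multiplication by $\mathcal A$, it suffices to show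
$$(X+P(Y),Y)\in\overline{\mathcal G_{(a,b)}},\qquad P=\sum_{k=1}^m\pi_kY^{k+1}.$$

**Step 2: solve for $p,q$.** Let $L=\bigcup_N\mathbb C((t^{1/N}))$. By Lemma 4(i) there are $p_i,q_j\in L$ with
$$R_k(p,q)=t\,\pi_k\qquad(1\le k\le m).$$
By Lemma 4(ii) with $n=1$: $v(p_i)\ge\frac im>0$, $v(q_j)\ge\frac jm>0$, and $v(R_k)\ge\frac km>1$ for $k>m$. Choose $N$ with all $p_i,q_j\in\mathbb C((s))$, $s=t^{1/N}$. Valuations in $\mathbb C((s))$ are multiples of $\frac1N$, so $p_i,q_j\in s\,\mathbb C[[s]]$ and $R_k\in ts\,\mathbb C[[s]]$ for $k>m$. Hence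
$$q(p(y))\equiv y+tP(y)\quad\bmod ts\,\mathbb C[[s]][y].\tag{3}$$

**Step 3: make the degrees exactly $b$ and $a$.** If $p_{b-1}=0$, replace $p$ by $p+s^{N+1}y^b$; if $q_{a-1}=0$, replace $q$ by $q+s^{N+1}T^a$. Since $ts=s^{N+1}$, (3) is unaffected. Now $\deg p=b$, $\deg q=a$, and still $p\equiv y$, $q\equiv T$ mod $s$.

**Step 4: build the arc.** Put $u=tx+p(y)$ and $\sigma=\big(t^{-1}(q(u)-y),\,u\big)$. Then
$$\sigma=\beta_1\circ w\circ\beta_2,\qquad\beta_2=(tX+p(Y),Y),\qquad\beta_1=(-t^{-1}X+t^{-1}q(Y),Y),$$
because $w\circ\beta_2$ sends $(x,y)$ to $(y,u)$. With $\alpha_1=\alpha_3=1$, $\alpha_2=w$, this is the image of a $\mathbb C((s))$-point of $Z$. By Taylor expansion,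
$$q(u)=q(p(y))+tx\,q'(p(y))+t^2(\cdots),\qquad(\cdots)\in\mathbb C[[s]][x,y].$$
With (3), $t^{-1}(q(u)-y)\equiv P(y)+x\,q'(p(y))\bmod s$, and $q'\equiv1\bmod s$. So $\sigma$ has coefficients in $\mathbb C[[s]]$ and $\sigma_0=(x+P(y),y)$. By Lemma 5(i), $(X+P(Y),Y)\in\overline{\mathcal G_{(a,b)}}$. This proves part A) of Theorem 1. $\square$

## 8. Every arc has a normal form, and $c\le a+b-1$

Let $\sigma_0\in\overline{\mathcal G_{(a,b)}}$ be arbitrary. Write $\mathcal O=\mathbb C[[t]]$, $K=\mathbb C((t))$, $v(t)=1$; the index $0$ denotes reduction mod $t$. Take $\sigma=\alpha_1\beta_1\alpha_2\beta_2\alpha_3$ as in Lemma 5(ii): the factors have coefficients in $K$, the product has coefficients in $\mathcal O$, and it reduces to $\sigma_0$. In Section 7 the arcs had a special shape; we show first that, up to harmless changes, every arc has it.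

**Step 1: remove $\alpha_1$ and $\alpha_3$.** Let $T_2\subset GL_2$ be the upper triangular matrices. We use $GL_2(K)=GL_2(\mathcal O)T_2(K)=T_2(K)GL_2(\mathcal O)$. For the first equality, take the first column of a matrix $A\in GL_2(K)$ and divide by a power of $t$: it becomes a vector over $\mathcal O$ with a unit entry, so some $g\in GL_2(\mathcal O)$ has it as first column; then $g^{-1}A$ is upper triangular. The second equality is the same with the bottom row. Translations are triangular, so $\alpha_1=g\circ\eta$ and $\alpha_3=\eta'\circ g'$ with $g,g'\in GL_2(\mathcal O)$ and $\eta,\eta'$ affine triangular over $K$. Replace $\sigma$ by $g^{-1}\sigma g'^{-1}$. This still has coefficients in $\mathcal O$, and $\sigma_0$ is replaced by $g_0^{-1}\sigma_0g_0'^{-1}$, which has the same polydegree (and is affine if and only if $\sigma_0$ is). Absorb $\eta$ into $\beta_1$ and $\eta'$ into $\beta_2$; they remain triangular of degrees $a$ and $b$.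

**Step 2: reduce $\alpha_2$ to $w$.** The linear part of $\alpha_2$ is $\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}$ with $\gamma\ne0$. It sends $(x,y)$ to
$$\big(\tfrac{\beta\gamma-\alpha\delta}{\gamma}X+\tfrac{\alpha}{\gamma}Y,\ Y\big)\circ w\circ(\gamma x+\delta y,\ y),$$
since $w\circ(\gamma x+\delta y,y)=(y,\gamma x+\delta y)$. With the translation put into the left factor, $\alpha_2$ is (affine triangular)$\,w\,$(affine triangular). Absorbing again, $\sigma=\beta_1w\beta_2$ with $\beta_1,\beta_2$ triangular over $K$ of degrees $a,b$.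

**Step 3: write it out.** If $\beta_2=(\lambda X+P(Y),\mu Y+\gamma)$ and $\beta_1=(\lambda'X+P'(Y),\mu'Y+\gamma')$, then $\sigma=(f,u)$ with $u=\mu'(\lambda x+P(y))+\gamma'$ and $f=\lambda'(\mu y+\gamma)+P'\big((u-\gamma')/\mu'\big)$. So
$$\sigma=(f,u),\qquad u=\theta x+p(y),\qquad f=\kappa y+r(u),\tag{4}$$
with $\theta,\kappa\in K^*$, $p,r\in K[T]$, $\deg p=b$, $\deg r=a$. As $u\in\mathcal O[x,y]$, we have $\theta\in\mathcal O$ and $p\in\mathcal O[y]$.

**Step 4: compare the sizes of $\theta$ and $\kappa$.** The Jacobian determinant of $\sigma$ is $f_xu_y-f_yu_x=r'(u)\theta p'-(\kappa+r'(u)p')\theta=-\kappa\theta$. It lies in $\mathcal O$ and reduces to the Jacobian of $\sigma_0$, a nonzero constant. So $\kappa\theta\in\mathcal O^*$. Put $n=v(\theta)\ge0$; then $v(\kappa)=-n$.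

**Step 5: the case $n=0$ (nothing blows up).** Then $\kappa\in\mathcal O^*$ and $r(u)=f-\kappa y\in\mathcal O[x,y]$. Substituting $y=0$, $x=\theta^{-1}(T-p(0))$ turns $u$ into $T$, so $r\in\mathcal O[T]$. Hence
$$\sigma_0=(\kappa_0X+r_0(Y),Y)\circ w\circ(\theta_0X+p_0(Y),Y),\qquad\theta_0,\kappa_0\ne0 .$$
Let $a'=\deg r_0\le a$, $b'=\deg p_0\le b$. Then $\sigma_0\in\mathcal G_{(a',b')}$ if $a',b'\ge2$; $\sigma_0\in\mathcal G_{(a')}$ if $a'\ge2>b'$; $\sigma_0\in\mathcal G_{(b')}$ if $b'\ge2>a'$; and $\sigma_0\in\mathcal A$ otherwise. In particular, if $\sigma_0\in\mathcal G_{(c)}$, then $c\le\max(a,b)\le a+b-1$.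

**Step 6: the case $n\ge1$, normalization of $p$.** Now $u_0=p_0(y)$, so the Jacobian of $\sigma_0$ is $\partial_xf_0\cdot p_0'(y)\in\mathbb C^*$. Hence $p_0'$ is a nonzero constant and $\deg p_0=1$: $\hat p_1:=p'(0)\in\mathcal O^*$, and the higher coefficients of $p$ lie in $t\mathcal O$. Put
$$\tilde u=\frac{u-p(0)}{\hat p_1}=\tilde\theta x+\tilde p(y),\qquad v(\tilde\theta)=n,\qquad\tilde p=y+\sum_{i=1}^{b-1}p_iy^{i+1},\quad p_i\in t\mathcal O,$$
and write $f=\kappa\,(y-q(\tilde u))$, where $q(T)=-\kappa^{-1}r(p(0)+\hat p_1T)\in K[T]$ has degree $a$. Since $f\in\mathcal O[x,y]$ and $v(\kappa)=-n$,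
$$y-q(\tilde\theta x+\tilde p(y))\in t^n\mathcal O[x,y].\tag{5}$$
At $x=0$ this says
$$q(\tilde p(y))=y+t^nh(y),\qquad h\in\mathcal O[y].\tag{6}$$

**Step 7: $q$ is integral and reduces to the identity.** Suppose $q\notin\mathcal O[T]$ and take the minimal $k\ge1$ with $t^kq\in\mathcal O[T]$; then $(t^kq)_0\ne0$. As $\tilde p\equiv y$ mod $t$, the polynomial $t^kq(\tilde p(y))$ reduces to $(t^kq)_0(y)\ne0$. By (6) it equals $t^k(y+t^nh)\equiv0$ mod $t$, a contradiction. So $q\in\mathcal O[T]$, and reducing (6), with $n\ge1$, gives $q_0(T)=T$.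

**Step 8: compute $\sigma_0$.** Expand $q(\tilde\theta x+\tilde p)=q(\tilde p)+\tilde\theta x\,q'(\tilde p)+\tilde\theta^2(\cdots)$ with $(\cdots)\in\mathcal O[x,y]$. Using (6), $q'\equiv1$ mod $t$ and $\tilde\theta^2\in t^{2n}\mathcal O$, $n\ge1$,
$$t^{-n}\big(y-q(\tilde\theta x+\tilde p(y))\big)\equiv-h_0(y)-\varepsilon x\pmod t,\qquad\varepsilon=(t^{-n}\tilde\theta)_0\ne0 .$$
Multiplying by the unit $t^n\kappa$,
$$\sigma_0=\big((t^n\kappa)_0(-\varepsilon x-h_0(y)),\ p_0(y)\big),\qquad\deg p_0=1,$$
which is triangular. If $\deg h_0\le1$, then $\sigma_0\in\mathcal A$. Otherwise $\sigma_0\in\mathcal G_{(c)}$ with $c=\deg h_0$.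

**Step 9: bound $c=\deg h_0\ge2$.** To apply Lemma 4 we need $q(0)=0$, $q'(0)=1$. Comparing coefficients of $1$ and $y$ in (6), and using $\tilde p\equiv y$ mod $y^2$: $q(0)=t^nh(0)$ and $q'(0)=1+t^nh'(0)$. Put
$$q^*=q-t^n\big(h(0)+h'(0)T\big)=T+\sum_{j=1}^{a-1}q_jT^{j+1}.$$
Then $q^*(\tilde p(y))=y+t^nh^*(y)$ with $h^*=h-h(0)-h'(0)\tilde p\in\mathcal O[y]$. Since $\tilde p\equiv y$ mod $t$, $h^*_0$ differs from $h_0$ only in degrees $\le1$, so $\deg h_0^*=c$. At the point $(p_i,q_j)\in K^m$ we therefore have $R_k=t^n\cdot(\text{coefficient of }y^{k+1}\text{ in }h^*)$, and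
$$v(R_k)\ge n\ \text{ for all }k\ge1,\qquad v(R_{c-1})=n .$$
If $c-1>m$, Lemma 4(ii) with $F=R_{c-1}$ gives $v(R_{c-1})\ge\frac{c-1}mn>n$, a contradiction. So $c\le m+1=a+b-1$.

In all cases, $\mathcal G_{(c)}\cap\overline{\mathcal G_{(a,b)}}\ne\emptyset$ implies $c\le a+b-1$. This proves part B) of Theorem 1. $\square$

## 9. The closure of $\mathcal G_{(a,b)}$, and merging in longer words

In Section 8 the point $\sigma_0$ was arbitrary, so we have in fact determined the whole closure.

**Theorem 6.** For all $a,b\ge2$,
$$\overline{\mathcal G_{(a,b)}}=\mathcal A\ \cup\bigcup_{2\le c\le a+b-1}\mathcal G_{(c)}\ \cup\bigcup_{2\le a'\le a,\ 2\le b'\le b}\mathcal G_{(a',b')} .$$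

*Proof.* "$\subset$": Steps 5, 8 and 9 of Section 8 list where $\sigma_0$ can lie, and each possibility is on the right (the changes in Step 1 do not affect membership in these sets). "$\supset$": for $\mathcal G_{(c)}$ this is part A). For $\alpha\in\mathcal A$, let $s\to0$ in $\alpha\circ(X+sY^2,Y)$: so $\mathcal A\subset\overline{\mathcal G_{(2)}}$, and $\mathcal G_{(2)}\subset\overline{\mathcal G_{(a,b)}}$ by A). For $\alpha_1\beta_1\alpha_2\beta_2\alpha_3\in\mathcal G_{(a',b')}$, add $sY^a$ (if $a'<a$), respectively $sY^b$ (if $b'<b$), to the first component of $\beta_1$, respectively $\beta_2$; for $s\ne0$ the result is in $\mathcal G_{(a,b)}$. Let $s\to0$. $\square$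

**Theorem 7 (merging in arbitrary length).** Let $d=(d_1,\dots,d_l)$ be a sequence of integers $\ge 2$, $1\le i<l$, $2\le c\le d_i+d_{i+1}-1$, and $e=(d_1,\dots,d_{i-1},c,d_{i+2},\dots,d_l)$. Then $\mathcal G_e\subset\overline{\mathcal G_d}$. In particular $\mathcal G_{(c)}\subset\overline{\mathcal G_d}$ for $2\le c\le\sum_jd_j-l+1$.

*Proof.* Write an element of $\mathcal G_e$ in reduced form $\rho_1\circ\beta\circ\rho_2$, with $\beta$ the triangular factor of degree $c$. As in Section 7, Step 1, $\beta=\eta\circ(X+P(Y),Y)\circ\eta'$ with $\eta,\eta'\in\mathcal A\cap\mathcal B$ and $P$ without terms of degree $\le1$. Section 7 with $(a,b)=(d_i,d_{i+1})$ gives triangular $\beta_1,\beta_2$ over $\mathbb C((s))$ of degrees $d_i,d_{i+1}$ such that $\beta_1w\beta_2$ has coefficients in $\mathbb C[[s]]$ and reduces to $(X+P(Y),Y)$. Then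
$$\rho_1\,(\eta\beta_1)\,w\,(\beta_2\eta')\,\rho_2$$
has coefficients in $\mathbb C[[s]]$ and reduces to the given element. It is also the image of a $\mathbb C((s))$-point of the variety $\mathcal A\times\mathcal B_{d_1}\times(\mathcal A\setminus\mathcal B)\times\mathcal B_{d_2}\times\cdots\times\mathcal B_{d_l}\times\mathcal A$ of reduced words for $\mathcal G_d$, because $\eta\beta_1$ and $\beta_2\eta'$ are triangular of degrees $d_i,d_{i+1}$ and the other factors are unchanged. The proof of Lemma 5(i) applies word for word to this variety (with $ab$ replaced by $\prod d_j$) and gives the first claim.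

For the last assertion use induction on $l$. If $l=1$, then $c\le d_1$; if $c<d_1$, add $sY^{d_1}$ to the first component of the triangular factor and let $s\to0$. If $l\ge2$, put $e=(d_1+d_2-1,d_3,\dots,d_l)$. It has length $l-1$ and $\sum_je_j-(l-1)+1=\sum_jd_j-l+1$, so by induction $\mathcal G_{(c)}\subset\overline{\mathcal G_e}$, and $\overline{\mathcal G_e}\subset\overline{\mathcal G_d}$ by the first claim. $\square$

## 10. Inverses of polynomials, and the degree of the composition map

Theorem 3 has two further consequences in one variable.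

**Theorem 8 (Furter's rigidity conjecture, with sharpness).** Let $m\ge1$, $N\ge1$, and let $p\in\mathbb C[X]$ with $\deg p\le m+1$ and $p\equiv X$ mod $X^2$. If the coefficients of $X^{N+1},\dots,X^{N+m}$ in the formal inverse of $p$ for composition vanish, then $p=X$. The number $m$ is optimal: for all $m,N\ge1$ there is such a $p\ne X$ for which the $m-1$ coefficients of $X^{N+1},\dots,X^{N+m-1}$ vanish.

*Proof.* Let $g=\sum g_nX^n$ be the inverse and $q$ its truncation in degrees $\le N$; as $N\ge1$, $q\equiv X$ mod $X^2$. From $g(p)=X$ and the hypothesis,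
$$q\circ p=X-\sum_{n>N+m}g_np^n\equiv X\bmod X^{N+m+1}.$$
Theorem 3 with $(d_1,d_2)=(N,m+1)$ has $M+2=(N-1)+m+2=N+m+1$, so $p=X$.

For optimality write $p=X+\sum_{i=1}^mp_iX^{i+1}$. By the scaling $X\mapsto\lambda X$, the coefficient of $X^n$ in the inverse is weighted homogeneous in $p_1,\dots,p_m$ of weight $n-1$, and $n-1\ge1$ for $n\ge N+1$. So we have $m-1$ equations in $m$ unknowns, all vanishing at the origin; by Krull's theorem every component of the zero set through the origin has dimension at least $1$, so there is a nonzero solution. $\square$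

For $m=1$ this says that the inverse of $X+p_1X^2$ with $p_1\ne0$ has no vanishing coefficient of degree $\ge 2$, as the Catalan numbers of Section 3 show. In characteristic $\ell>0$ the first statement fails: for $p=X+X^\ell$, of degree $m+1$ with $m=\ell-1$, the inverse is $X-X^\ell+X^{\ell^2}-\cdots$. Its coefficients in degrees $\ell+1,\dots,\ell^2-1$ vanish, and these are $\ell^2-\ell-1\ge\ell-1=m$ consecutive zeros.

**Theorem 9.** For $d_1,\dots,d_l\ge1$ with $M=\sum(d_i-1)\ge1$, the map sending $(p_1,\dots,p_l)$ (with $p_i\equiv y$ mod $y^2$, $\deg p_i\le d_i$) to the coefficients of $y^2,\dots,y^{M+1}$ in $p_1\circ\cdots\circ p_l$ is a finite surjective morphism $\mathbb A^M\to\mathbb A^M$ of degree $\dfrac{M!}{\prod_i(d_i-1)!}$.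

*Proof.* Let $S$ be the polynomial ring in the $M$ coefficients of the $p_i$, where the coefficient of $y^{j+1}$ has weight $j$, and let $R_k\in S$ be the coefficient of $y^{k+1}$ in the composition. As before, $R_k$ is homogeneous of weight $k$. By Theorem 3 the only common zero of $R_1,\dots,R_M$ is the origin, and the proof of Lemma 4(i) gives that the morphism is finite and surjective and that $R_1,\dots,R_M$ are algebraically independent.

For the degree: $S$ is Cohen–Macaulay and graded, and $R_1,\dots,R_M$ is a homogeneous system of parameters, so $S$ is a free graded module over $\mathbb C[R_1,\dots,R_M]$, with a finite homogeneous basis, of weights $w_1,\dots,w_r$ say. Its rank $r$ is the degree of the field extension, hence of the morphism. Comparing Hilbert series,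
$$\prod_{i=1}^l\prod_{j=1}^{d_i-1}\frac1{1-\tau^j}=\Big(\sum_{h=1}^r\tau^{w_h}\Big)\prod_{k=1}^M\frac1{1-\tau^k}.$$
Both products have $M$ factors. Solve for the sum and let $\tau\to1$, dividing each $1-\tau^k$ and each $1-\tau^j$ by $1-\tau$:
$$r=\frac{\prod_{k=1}^Mk}{\prod_i\prod_{j=1}^{d_i-1}j}=\frac{M!}{\prod_i(d_i-1)!}.\qquad\square$$

For $l=2$, $d_1=d_2=2$ the degree is $2$: given $R_1,R_2$, the two preimages are the two orderings of the roots of $z^2-R_1z+\frac12R_2$, as in Section 2.
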